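# One generic curve or two: irreducibility and first-order sentences about a subset of $\mathbb C^2$

## A hyperbola, a pair of lines, and the lines that miss them

Take two plane curves over $\mathbb C$: the hyperbola $H=\{xy=1\}$, which is irreducible, and the cross $X=\{xy=0\}$, which is a union of two lines. Suppose you may speak only the first-order language of fields, together with one extra predicate $I(x,y)$ saying "the point $(x,y)$ is on the curve". Can you tell $H$ from $X$? Yes. Consider the sentence
$$\Lambda:\quad \forall a,b,c\ \big[(a\neq 0\vee b\ne 0)\to \exists x,y\ (ax+by=c\wedge I(x,y))\big], \tag{1}$$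
"every line meets the curve". It is true for $X$: if $a\ne0$ use the point $(c/a,0)$, and if $b\neq 0$ use $(0,c/b)$. It is false for $H$, which the line $x=0$ misses.

More is true. Fix a bound $d$ and look only at curves given by a polynomial of degree at most $d$. Then one sentence recognizes the irreducible ones: "there are coefficients of a polynomial $F$ of degree between $1$ and $d$ such that $F$ is irreducible and, for all $x,y$, $I(x,y)\leftrightarrow F(x,y)=0$". Irreducibility of an $F$ of degree exactly $e\le d$ is first-order: no two polynomials of degree at most $e-1$ have product $F$, a statement about finitely many coefficients. But this sentence gets longer as $d$ grows. Is there a single sentence that works in all degrees?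

Let us see what happens to $\Lambda$ in higher degree. Let $P_d$ be the space of polynomials of degree $\le d$ in $\mathbb C[x,y]$, let $N_d=\dim P_d=\binom{d+2}2$, and for $F\in P_d$ write $C_F=\{F=0\}\subset\mathbb C^2$. Fix a line $\ell$ with a parameter $t$. Restriction to $\ell$ is a linear map from $P_d$ onto the $(d+1)$-dimensional space of polynomials of degree $\le d$ in $t$; to see that it is onto, move $\ell$ to the $x$-axis by an affine change of coordinates. The curve $C_F$ misses $\ell$ exactly when the restriction has no root, that is, when it is a nonzero constant. So
$$\dim\{F\in P_d: C_F\cap \ell=\emptyset\}=N_d-(d+1)+1=N_d-d. \tag{2}$$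
Lines form a family of dimension $2$, so the polynomials whose curve misses some line form a set of dimension at most $N_d-d+2$. For $d\ge3$ this is less than $N_d$. So from degree $3$ on, all $F$ outside a set of smaller dimension give curves satisfying $\Lambda$, and then $C_F\cup C_G$ satisfies $\Lambda$ too. On typical curves of high degree, $\Lambda$ no longer sees any difference between one curve and two.

The talk shows that every sentence ends like $\Lambda$: on generic curves of sufficiently high degree, it cannot tell one curve from the union of two.

## Definable properties of varieties

**Definition.** Fix $n\ge 1$ and let $\mathcal L_n=(+,-,\times,=,0,1,I_n)$ be the language of fields with an $n$-ary predicate symbol $I_n$. A property of complex algebraic varieties of $\mathbb C^n$ is *definable* if there is a sentence $F_n$ of $\mathcal L_n$ such that for every variety $V\subseteq\mathbb C^n$, when $I_n$ is interpreted as membership in $V$, we have $\mathbb C\models F_n$ if and only if $V$ has the property. A variety is *irreducible* if it is not the union of two proper subvarieties.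

For instance, "$V$ is one point" is definable. For $n=1$ irreducibility of nonempty varieties is definable, because a nonempty variety in $\mathbb C$ is finite or all of $\mathbb C$, and it is irreducible exactly when it is one point or everything.

The problem comes from Pascal Koiran, "On defining irreducibility", arXiv:math/9907002 (1999). For real varieties of $\mathbb R^n$, $n\ge2$, it is known that irreducibility is not definable, even with the exponential function added to the language. The conjecture is the complex statement, and it is true.

**Theorem 1.** For every $n\ge2$ no sentence of $\mathcal L_n$ defines irreducibility of varieties $V\subseteq\mathbb C^n$.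

The same method gives more.

**Theorem 3.**
1. For $0\le r\le n$, irreducibility is definable among nonempty varieties of pure dimension $r$ in $\mathbb C^n$ if and only if $r\in\{0,n\}$. For $n=1$ irreducibility is definable.
2. For $n\ge2$ and any $\emptyset\ne S\subsetneq\{1,2,\dots\}$, "the number of irreducible components lies in $S$" is not definable. Neither are connectedness (Zariski or Euclidean), equidimensionality, or nonsingularity.
3. Theorem 1 holds with $\mathbb C$ replaced by any algebraically closed field of characteristic $0$.

Theorem 2, the engine behind both, needs some vocabulary and is stated below. The strategy is this: write down a list $T$ of axioms, show that each axiom holds both for a generic curve and for a union of generic curves as soon as the degrees are large, and show that $T$ is *complete*, that is, it decides every sentence. Then every sentence has the same truth value on one generic curve and on two. From now on $\mathcal L=\mathcal L_2$ and $I=I_2$.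

## Dimension, transcendence degree and saturation

We use the following textbook facts.

* **(A) Quantifier elimination.** In an algebraically closed field of characteristic $0$, a set definable in the field language with parameters in a subfield $k$ is a finite union of sets $\{h_1=\dots=h_r=0,\ g\neq0\}$ with $h_i,g$ polynomials over $k$. Without parameters (we say "definable over $\mathbb Q$") they have coefficients in $\mathbb Q$. In particular definable sets are constructible. The theory of algebraically closed fields of characteristic $0$ is complete.
* **(B) Dimension.** The dimension of a constructible set is that of its Zariski closure, with $\dim\emptyset=-\infty$. If $X\subseteq \mathbb C^M\times\mathbb C^N$ is constructible and all its fibers over $\mathbb C^M$ have dimension $\le e$, then $\dim X\le M+e$. A polynomial map does not raise dimension, and if all its nonempty fibers on $X$ have dimension $\ge e$, the image has dimension $\le\dim X-e$.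
* **(C) Cutting by equations.** If $Y$ is irreducible, every irreducible component of the zero set in $Y$ of $c$ regular functions has dimension $\ge\dim Y-c$.
* **(D) Fibers.** If $\pi:\mathcal X'\to Y$ is a morphism of varieties with $\mathcal X'$ irreducible, every component of every nonempty fiber has dimension $\ge\dim \mathcal X'-\dim\overline{\pi(\mathcal X')}$.
* **(E) Chevalley.** Images of constructible sets are constructible, and a constructible set dense in an irreducible $Y$ contains a nonempty Zariski-open subset of $Y$.
* **(F) Transcendence degree.** It is additive in towers. For finite sets of elements over a field $A$, the function $r(\cdot)=\mathrm{trdeg}(\cdot/A)$ is submodular: $r(U)+r(U')\ge r(U\cup U')+r(U\cap U')$. For a prime $P\subset A[X]$, $\dim A[X]/P$ is the transcendence degree of its fraction field over $A$, and it strictly drops when $P$ is replaced by a strictly larger prime.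
* **(G) Saturation.** A structure is $\aleph_1$-*saturated* if every set of formulas in finitely many variables, with parameters in a countable set, is realized as soon as each finite subset is. Every structure has an $\aleph_1$-saturated elementary extension.

We write $\mathrm{acl}(A)$ for the algebraic closure of a subfield $A$ inside a given algebraically closed field, and for $p=(p_1,\dots,p_k)$ and $S\subseteq\{1,\dots,k\}$ we put $p_S=(p_i)_{i\in S}$. If the $p_i$ are points of a plane, $\mathrm{trdeg}(p/A)$ refers to all their coordinates.

**Definition.** A polynomial $F\in P_d$ is *generic* if its $N_d$ coefficients are algebraically independent over $\mathbb Q$. A *generic configuration* is a set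
$$W=C_{F_1}\cup\dots\cup C_{F_m}\cup\{q_1,\dots,q_l\}\subset\mathbb C^2,\qquad m\ge1,\ l\ge0,\ F_j\in P_{d_j},\ d_j\ge1,$$
where all coefficients of the $F_j$ and all coordinates of the $q_i$ are, taken together, algebraically independent over $\mathbb Q$.

The smallest example is a line $c_0+c_1x+c_2y=0$ with $c_0,c_1,c_2$ algebraically independent. If $F,G\in P_d$ have $2N_d$ independent coefficients, then $C_F$ and $C_F\cup C_G$ are both generic configurations. Genericity is used through the following lemma.

**Lemma 1.** A set $X\subseteq P_d$ definable over $\mathbb Q$ with $\dim X<N_d$ contains no generic $F$.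

*Proof.* By (A), $X$ is a finite union of sets $\{h_1=\dots=h_r=0,\ g\neq0\}$ with $h_i,g$ over $\mathbb Q$. If a generic $F$ lies in such a piece, then each $h_i$ vanishes at independent elements, so $h_i$ is the zero polynomial. The piece is then $\{g\ne0\}$, nonempty and open, of dimension $N_d$. This contradicts $\dim X<N_d$. $\square$

## A theory of forbidden and unavoidable coincidences

A generic curve has two kinds of features. It forbids coincidences: for example, it contains no point with rational coordinates. And it cannot avoid certain others: for $d\ge3$ it meets every line. The theory $T$ makes two lists.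

For $k\ge1$ write points of $K^{2k}$ as $v=(v_1,\dots,v_k)$, $v_i=(x_i,y_i)$.

**Definition.** A *choice* $\sigma$ names, for each $i$, the two coordinates of $v_i$: $\{z_i,w_i\}=\{x_i,y_i\}$. Let $f_1,\dots,f_k,g$ be polynomials of degree $\le D$ in the $2k$ variables, with coefficient vector $a\in K^M$, $M=M(k,D)=(k+1)\binom{2k+D}{D}$. Put
$$V_a^\circ=\{v\in K^{2k}: f_1(v)=\dots=f_k(v)=0,\ g(v)\ne0\}.$$
Let $\theta_{k,D,\sigma}(a)$ be the first-order field formula saying that $V_a^\circ\neq\emptyset$ and that every $v\in V_a^\circ$ satisfies

* (i) $v_i\ne v_j$ for $i\ne j$;
* (ii) $\det(\partial f_i/\partial w_j)_{i,j}(v)\neq0$.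

*Example.* Let $k=2$, $f_1=x_2-x_1-1$, $f_2=y_2-y_1$, $g=1$, so $V^\circ$ consists of the pairs with $v_2=v_1+(1,0)$. With $w_1=y_1,\ w_2=x_2$ the matrix in (ii) is $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, of determinant $1$, and $\theta$ holds. With $w_1=y_1,\ w_2=y_2$ the first row is zero and $\theta$ fails, so the choice matters.

*Non-example.* For $f_1=x_1$, $f_2=y_1$ (so $v_1$ is the origin) the column of $w_2$ is zero for every choice, and (ii) fails. This is as it should be: a generic curve does not contain the origin.

**Definition.** The axioms of $T$ are the following.

* **T0.** $K$ is an algebraically closed field of characteristic $0$.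
* **T1.** For each $k\ge1$ and each finite set of polynomials over $\mathbb Z$ whose zero set $Z\subset\mathbb C^{2k}$ has dimension $<k$: there are no pairwise distinct $p_1,\dots,p_k\in I$ with $(p_1,\dots,p_k)\in Z$.
* **T2$_{k,D,\sigma}$.** $\forall a\,[\theta_{k,D,\sigma}(a)\to\exists v\in V_a^\circ\ \bigwedge_i v_i\in I]$.

T1 says exactly that
$$\text{any }k\text{ distinct points of } I\text{ have coordinates of transcendence degree}\ge k\text{ over }\mathbb Q. \tag{3}$$
Indeed, if $p$ has transcendence degree $<k$, the ideal of $p$ over $\mathbb Q$ has generators over $\mathbb Z$ whose zero set in $\mathbb C^{2k}$ has dimension $<k$, so T1 excludes $p$. Conversely, if $p\in Z$ has transcendence degree $\ge k$, the zero set in $\mathbb C^{2k}$ of the ideal of $p$ over $\mathbb Q$ lies in $Z$ and has dimension $\ge k$.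

For contrast: by T2 and the example above, $I$ contains two points that differ by $(1,0)$. By T1, no two such points lie on the $x$-axis, because $\{y_1=y_2=0,\ x_2=x_1+1\}$ has dimension $1<2$.

**Theorem 2.** There is an explicit complete (and decidable) $\mathcal L$-theory $T$ such that for every $\mathcal L$-sentence $\varphi$ there is $d_\varphi$ with: for all generic configurations $W$ with all $d_j\ge d_\varphi$ ($m\ge1$, $l\ge0$ arbitrary), $(\mathbb C,W)\models\varphi\iff T\models\varphi$.

The theory is the one just written down. There are two jobs: each single axiom holds when the degrees are large (next two sections), and $T$ is complete (the two sections after those).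

## Distinct points on a generic configuration are independent

**Lemma 2.** If all $d_j\ge k-1$, any $k$ distinct points $p_1,\dots,p_k$ of a generic configuration $W$ satisfy $\mathrm{trdeg}(p/\mathbb Q)\ge k$.

*Proof.* The aim is to count how much freedom the coefficients of the $F_j$ keep once the points are known. Assign each $p_i$ to one piece of $W$ containing it: $k_j$ points to $C_{F_j}$ and $l'$ points to (distinct) isolated points among the $q$'s, with $\sum k_j+l'=k$.

Distinct points $e_1,\dots,e_{k_j}$ with $k_j\le d_j+1$ impose independent linear conditions on $P_{d_j}$: for each of them, a product of $k_j-1$ affine forms, one through each of the other points and not through the given one, is a member of $P_{d_j}$ vanishing at all the others and not at it. So $F_j$ lies in a linear subspace of $P_{d_j}$ of dimension $N_{d_j}-k_j$ defined over $\mathbb Q(p)$, and $\mathrm{trdeg}(F_j/\mathbb Q(p))\le N_{d_j}-k_j$. Of the $q$'s, $l'$ are among the $p$'s, and the remaining $l-l'$ contribute at most $2(l-l')$. Hence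
$$\sum_j N_{d_j}+2l=\mathrm{trdeg}(F_1,\dots,F_m,q/\mathbb Q)\le\mathrm{trdeg}(p/\mathbb Q)+\sum_j(N_{d_j}-k_j)+2(l-l'),$$
so $\mathrm{trdeg}(p/\mathbb Q)\ge\sum k_j+2l'\ge k$. $\square$

The degree bound matters. On a generic line take the points with $x=0,1,2$. Their $y$-coordinates satisfy $y_3=2y_2-y_1$, so three distinct points have transcendence degree at most $2$.

## Polynomials that miss a variety

Now T2. Fix $V^\circ=V^\circ_a$ with $\theta(a)$ true, and put
$$\mathrm{Bad}_a=\{F\in P_d:\ \text{no }v\in V_a^\circ\text{ has }F(v_1)=\dots=F(v_k)=0\}.$$
We want: if $F$ is generic of large degree, then $F\notin \mathrm{Bad}_a$ for all $a$ with $\theta(a)$.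

The sensible first attempt is this. $V^\circ$ has dimension $k$, and asking $v_i\in C_F$ for $i=1,\dots,k$ imposes $k$ equations, so one expects solutions for most $F$. If $\dim\mathrm{Bad}_a<N_d$ and $a$ is rational, Lemma 1 shows that a generic $F$ is not in $\mathrm{Bad}_a$. Are we done? No: the quantifier $\forall a$ in T2 runs over all of $\mathbb C^M$, so $a$ may be chosen after $F$ and may be algebraic over its coefficients. The attempt really breaks, already for lines and conics. By (2) with $d=2$, each fixed line is missed only by a set of conics of codimension $2$, so a generic conic meets every line with rational coefficients. Now let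
$$F=\alpha x^2+\beta xy+\gamma y^2+\delta x+\varepsilon y+\zeta$$
be generic, let $m$ be a root of $\alpha+\beta m+\gamma m^2$, and restrict $F$ to $y=mx+c$. The coefficient of $x^2$ is $0$, and that of $x$ is $(\beta+2\gamma m)c+\delta+\varepsilon m$. Since $(\beta+2\gamma m)^2=\beta^2-4\alpha\gamma\ne0$, some $c$ makes it vanish. The constant term is then $\gamma c^2+\varepsilon c+\zeta$, which is nonzero because $\zeta$ is transcendental over the field generated by $\alpha,\dots,\varepsilon$, over which $m$ and $c$ are algebraic. So the generic conic misses its asymptotes.

The count in the first section shows the way out: the codimension $d$ of the bad set in (2) grows with $d$, while the number of parameters of the family stays fixed. For a family with $M$ parameters it is enough that each bad set has codimension at least $M+1$. So we need a codimension bound for $\mathrm{Bad}_a$ for every $V_a^\circ$, where we cannot restrict to a line and count coefficients.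

Here is the idea. $\mathrm{Bad}$ is stable under scaling, so its closure consists of cones, all containing $F=0$, and the zero polynomial vanishes everywhere. Let $Y$ be a component of the closure with small codimension. Pick many tuples $v^{(1)},\dots,v^{(s)}$ in $V^\circ$. Inside $Y$, starting from $0$, there is still a large family of polynomials vanishing at all of them. Such a family is too large to have degenerate zeros at all $s$ tuples, so some member has a transversal zero on $V^\circ$ at one of them. Transversal zeros survive when $F$ moves in $Y$, so most members of $Y$ are not bad.

**Lemma 3.** Let $k\ge1$, $D\ge0$, $M=M(k,D)$, $s=M+1$, $d\ge2sk-1$, $N=N_d$. Let $V^\circ=V_a^\circ\subseteq\mathbb C^{2k}$ with $\theta_{k,D,\sigma}(a)$ true. Then $\mathrm{Bad}=\mathrm{Bad}_a$ is constructible of dimension $\le N-M-1$.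

*Proof.* $\mathrm{Bad}$ is definable in the field $\mathbb C$, hence constructible. Suppose some irreducible component $Y$ of its Zariski closure has $\dim Y\ge N-M$.

**Step 1: $Y$ is a cone.** $\mathrm{Bad}$ is stable under $\mathbb C^*$, so its closure is too. The image of $\mathbb C^*\times Y$ under scaling lies in the closure, is irreducible and contains $Y$; since $Y$ is a component, the image equals $Y$. So $Y$ is $\mathbb C^*$-stable, and being closed and nonempty it contains $0$.

**Step 2: choose $s$ tuples in $V^\circ$ with all entries distinct.** By (ii) and the implicit function theorem, near each of its points $V^\circ$ is the graph of holomorphic functions $w=w(z)$. So $V^\circ$ is smooth of pure dimension $k$, with local analytic coordinates $(z_1,\dots,z_k)$ near every point. For a finite $E\subset\mathbb C^2$ the set $\{v\in V^\circ:v_i\in E\}$ is closed in $V^\circ$, and it has empty interior, because $z_i$ takes only finitely many values on it while $z_i$ is a local coordinate. A finite union of such sets still has empty interior. So, taking for $E$ the entries already used, we can choose inductively $v^{(1)},\dots,v^{(s)}\in V^\circ$ such that no entry of $v^{(\alpha)}$ is an entry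 of an earlier tuple; by (i) entries of one tuple are distinct. So the $sk$ points $v^{(\alpha)}_i\in\mathbb C^2$ are pairwise distinct.

**Step 3: prescribe values and gradients at these points.** For $m=sk$ distinct points, the map $F\mapsto(F,F_x,F_y)$ at all the points is surjective $P_d\to\mathbb C^{3m}$, since $d\ge2m-1$. For a point $e$ of the set take $h=\prod_{e'\neq e}\ell_{e'}^2$, where $\ell_{e'}$ is an affine form vanishing at $e'$ and not at $e$. It has degree $2(m-1)$. The multiples of $h$ by polynomials of degree $\le1$ have zero value and gradient at all $e'\ne e$, and arbitrary value and gradient at $e$ because $h(e)\ne0$.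

Let $L=\{F\in P_d:F(v_i^{(\alpha)})=0\ \forall i,\alpha\}$. By surjectivity $\dim L=N-sk$, and the $2sk$ functionals
$$\lambda_{i,\alpha}(F)=F_{z_i}(v_i^{(\alpha)}),\qquad \mu_{i,\alpha}(F)=F_{w_i}(v_i^{(\alpha)})$$
(partial derivatives of $F$ in the coordinate of $\mathbb C^2$ named by $z_i$, respectively $w_i$) are linearly independent on $L$.

**Step 4: express transversality.** The tangent space of $V^\circ$ at $v^{(\alpha)}$ is given by equations $dw_i=\sum_l c^{(\alpha)}_{il}dz_l$. The differential of $v\mapsto F(v_i)$ at $v^{(\alpha)}$ is $\lambda_{i,\alpha}dz_i+\mu_{i,\alpha}dw_i$. So for $F\in L$ the derivative at $v^{(\alpha)}$ of the map $V^\circ\to\mathbb C^k$, $v\mapsto(F(v_i))_i$, has in the coordinates $(z_l)$ the matrix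
$$\big(\delta_{il}\lambda_{i,\alpha}+\mu_{i,\alpha}c^{(\alpha)}_{il}\big)_{i,l}. \tag{4}$$
Let $\Delta_\alpha(F)$ be its determinant. It is a homogeneous polynomial of degree $k$ in the $2k$ coordinates $(\lambda_{\cdot,\alpha},\mu_{\cdot,\alpha})$, nonzero since its value at $\lambda=1,\mu=0$ is $1$. So it cuts out a hypersurface in $\mathbb C^{2k}$. For different $\alpha$ the blocks of coordinates are disjoint. Completing them to linear coordinates on $L$, we see that
$$\mathcal D=\{F\in L:\Delta_1(F)=\dots=\Delta_s(F)=0\}$$
is a product of $s$ hypersurfaces in $\mathbb C^{2k}$ and an affine space of dimension $N-3sk$. Hence $\dim\mathcal D=s(2k-1)+N-3sk=N-sk-s$.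

**Step 5: find a transversal zero of a member of $Y$.** Since $0\in Y\cap L$ and $L$ is given by $sk$ linear equations, by (C) some component of $Y\cap L$ has dimension $\ge N-M-sk>N-sk-s$. So it is not contained in $\mathcal D$: there are $F_0\in Y\cap L$ and $\alpha$ with $\Delta_\alpha(F_0)\neq0$.

**Step 6: the zero persists for most members of $Y$.** Let $V_1$ be an irreducible component of $V^\circ$ containing $v^{(\alpha)}$; it has dimension $k$. The set
$$\mathcal X=\{(v,F)\in V_1\times Y:F(v_1)=\dots=F(v_k)=0\}$$
contains $(v^{(\alpha)},F_0)$ and is cut out by $k$ equations in the irreducible variety $V_1\times Y$ of dimension $k+\dim Y$. By (C) an irreducible component $\mathcal X'$ of $\mathcal X$ through $(v^{(\alpha)},F_0)$ has dimension $\ge\dim Y$. Since $\Delta_\alpha(F_0)\ne0$, the inverse function theorem shows that $v^{(\alpha)}$ is isolated in $\{v\in V_1:F_0(v_i)=0\ \forall i\}$. So in the fiber over $F_0$ of the projection $\pi:\mathcal X'\to Y$, the point $(v^{(\alpha)},F_0)$ is isolated, hence a component of dimension $0$. By (D), $0\ge\dim\mathcal X'-\dim\overline{\pi(\mathcal X')}$, so $\dim\overline{\pi(\mathcal X')}\ge\dim Y$. Thus $\pi$ is dominant, and by (E) $\pi(\mathcal X')$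 contains a nonempty Zariski-open subset of $Y$.

**Step 7: contradiction.** By definition $\pi(\mathcal X')\cap\mathrm{Bad}=\emptyset$. But $\mathrm{Bad}$ is a finite union of irreducible locally closed sets, and $Y$, being a component of the closure, is the closure of one of them, which is open in $Y$. So $\mathrm{Bad}\cap Y$ also contains a nonempty Zariski-open subset of the irreducible set $Y$. Two such subsets meet. $\square$

**Lemma 4.** Let $d_0(k,D)=2(M+1)k-1$, $M=M(k,D)$. If $W$ is a generic configuration with some $d_j\ge d_0(k,D)$, then $(\mathbb C,W)\models$ T2$_{k,D,\sigma}$ for every $\sigma$.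

*Proof.* Put $d=d_j$, $F=F_j$. The set $\{(a,F')\in\mathbb C^M\times P_d:\theta_{k,D,\sigma}(a),\ F'\in\mathrm{Bad}_a\}$ is definable over $\mathbb Q$. By Lemma 3 its fibers over $\mathbb C^M$ have dimension $\le N_d-M-1$, so by (B) it has dimension $\le N_d-1$, and so does its projection to $P_d$. The projection is definable over $\mathbb Q$, so by Lemma 1 it does not contain $F$. Thus for all $a$ with $\theta(a)$ there is $v\in V_a^\circ$ with all $v_i\in C_F\subseteq W$. $\square$

Lemma 2 and (3) give T1 for each fixed $k$, Lemma 4 gives T2, and T0 is clear. Therefore:
$$\text{every finite subset of }T\text{ holds in }(\mathbb C,W)\text{ for all generic }W\text{ whose degrees } d_j\text{ are all large enough.} \tag{5}$$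
In particular $T$ is consistent, by compactness. Note that one large degree suffices for T2, and extra curves or points do no harm. That is why one curve and two curves satisfy the same axioms.

## Strong subfields, and adding points of $I$

We show that $T$ is complete by a back-and-forth argument. Let $(K,I)$ and $(K',I')$ be models of $T$; by (G) we may assume that both are $\aleph_1$-saturated, and must show $(K,I)\equiv(K',I')$. For a subfield $A$ put $I(A)=I\cap A^2$. We want to build partial isomorphisms between countable subfields. An arbitrary subfield is a bad stage, because it may hide relations among points of $I$ outside it.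

**Definition.** A subfield $A\subset K$ is *strong*, written $A\le K$, if it is countable, algebraically closed, and for all $k\ge1$ and distinct $p_1,\dots,p_k\in I\setminus A^2$ we have $\mathrm{trdeg}(p_1,\dots,p_k/A)\ge k$. Similarly for $K'$ and $I'$.

*Example.* The field $\mathbb Q^{alg}$ is strong, and $I(\mathbb Q^{alg})=\emptyset$: this is (3), with $k=1$ for the second claim.

*Non-example.* Suppose $p_1=(x_1,0)$ and $p_2=(x_2,0)$ are distinct points of $I$, and let $A=\mathrm{acl}(\mathbb Q(x_1+x_2))$. By (3), $\mathrm{trdeg}(x_1,x_2/\mathbb Q)=2$. If $x_1$ or $x_2$ were in $A$, both would be, which is impossible since $A$ has transcendence degree at most $1$. So $p_1,p_2\in I\setminus A^2$, but $\mathrm{trdeg}(p_1,p_2/A)\le1$, because over $A$ the sum $x_1+x_2$ is known. So $A$ is not strong.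

Let $\Phi$ be the set of isomorphisms $\tau:(A,I(A))\to(A',I'(A'))$ with $A\le K$ and $A'\le K'$. By the example, $\Phi\ne\emptyset$. We shall prove:

$$\text{for }\tau:A\to A'\text{ in }\Phi\text{ and }b\in K,\text{ some extension of }\tau\text{ in }\Phi\text{ has }b\text{ in its domain.} \tag{6}$$

By symmetry the corresponding statement for $b'\in K'$ and the range also holds. Then, by induction on formulas, each member of $\Phi$ preserves all formulas: atomic ones because it is an isomorphism of substructures, and quantifiers by (6) and its mirror image. Applied to sentences, this gives $(K,I)\equiv(K',I')$.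

Let $b\in K\setminus A$. There are two cases. In Case 1, $b$ becomes algebraic after adding some points of $I$; in Case 2, it does not.

**Lemma 5.** If $A\le K$, $p_1,\dots,p_k\in I\setminus A^2$ are distinct and $\mathrm{trdeg}(p/A)=k$, then $B=\mathrm{acl}(A,p)\le K$ and $I(B)=I(A)\cup\{p_1,\dots,p_k\}$.

*Proof.* Let $r_1,\dots,r_j$ be distinct points of $I\setminus(A^2\cup\{p_1,\dots,p_k\})$. Since $A$ is strong, $\mathrm{trdeg}(r/B)=\mathrm{trdeg}(r,p/A)-k\ge(j+k)-k=j$. For $j=1$ this says that no such point lies in $B^2$, which gives the claim on $I(B)$. Then the general case says that $B$ is strong. $\square$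

**Case 1: there are $k\ge1$ and distinct $p_1,\dots,p_k\in I\setminus A^2$ with $\mathrm{trdeg}(p,b/A)\le k$.**

By strength $\mathrm{trdeg}(p/A)\ge k$, so $\mathrm{trdeg}(p/A)=k=\mathrm{trdeg}(p,b/A)$ and $b\in B:=\mathrm{acl}(A,p)$. Lemma 5 applies to $B$. Strength also gives $\mathrm{trdeg}(p_S/A)\ge|S|$ for all $S$. It remains to find in $I'$ a copy of the tuple $p$ over $A'$. The tool is T2, which speaks of $k$ equations with a nonvanishing minor in one variable per point. So we first choose the variables, then the equations.

**Step 1: choose one coordinate per point.**

**Lemma 6 (Rado).** Writing $p_i=(x_i,y_i)$, one can choose $z_i\in\{x_i,y_i\}$ so that $z_1,\dots,z_k$ are algebraically independent over $A$.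

*Proof.* Let $r(\cdot)$ be transcendence degree over $A$, as a submodular rank function on the $2k$ labels $x_i,y_i$. Consider families $(A_i)$ with $A_i\subseteq\{x_i,y_i\}$ and
$$r(A_S)\ge|S|\ \text{ for all }S,\qquad A_S=\bigcup_{i\in S}A_i.$$
The family $A_i=\{x_i,y_i\}$ is one. Take one with $\sum|A_i|$ minimal. All $A_i$ are nonempty, since $r(A_i)\ge 1$. Suppose some $A_i=\{a,a'\}$ has two elements. By minimality, removing $a$ destroys the condition for some index set, which must contain $i$. So there is $S\not\ni i$ with $r((A_i\setminus a)\cup A_S)\le|S|$; likewise there is $S'\not\ni i$ with $r((A_i\setminus a')\cup A_{S'})\le|S'|$. Labels of different points are different, so the union of these two label sets is $A_i\cup A_{S\cup S'}$ and their intersection is $A_{S\cap S'}$. By submodularity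
$$|S|+|S'|\ge r(A_i\cup A_{S\cup S'})+r(A_{S\cap S'})\ge|S\cup S'|+1+|S\cap S'|=|S|+|S'|+1,$$
a contradiction. So all $A_i$ are singletons, and their union has rank $k$. $\square$

Let $w_i$ be the other coordinate of $p_i$, and let $\sigma$ be this choice.

**Step 2: describe the type of $p$ by $k$ equations and an inequation.** Let $P\subset A[X]$ be the prime ideal of $p$ over $A$, in $2k$ variables $X$, also named $Z_i,W_i$ according to $\sigma$. Then $\dim A[X]/P=k$ and $P\cap A[Z]=0$. The ideal $P$ may need more than $k$ generators, while T2 allows only $k$ equations. So we look for $k$ equations that cut out the zero set of $P$ away from a hypersurface.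

Clearing denominators in the minimal polynomial of $w_i$ over $A(z)$ gives a nonzero $f_i(Z,W_i)\in P$ with $(\partial f_i/\partial W_i)(p)\ne0$, because the characteristic is $0$. The matrix $(\partial f_i/\partial W_j)$ is diagonal, since $f_i$ involves no $W_j$ with $j\ne i$. So its determinant $J$ does not vanish at $p$, that is, $J\notin P$.

*$P$ is a minimal prime over $(f_1,\dots,f_k)$.* Let $Q$ be prime with $(f_1,\dots,f_k)\subseteq Q\subseteq P$. Then $Q\cap A[Z]=0$, and the leading coefficient of $f_i$ in $W_i$ lies in $A[Z]\setminus\{0\}$, so it is not in $Q$. Hence modulo $Q$ each $W_i$ is algebraic over the field generated by the algebraically independent $Z$'s, and $\dim A[X]/Q=k=\dim A[X]/P$. By (F), $Q=P$.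

Choose $g_1\notin P$ lying in all other minimal primes over $(f_1,\dots,f_k)$: a product of one element outside $P$ from each of them. Let $h_t$ be finitely many generators of $P$. Each $h_tg_1$ lies in every minimal prime over $(f_1,\dots,f_k)$, so for some $e$
$$(h_tg_1)^e\in(f_1,\dots,f_k)\quad\text{for all }t. \tag{7}$$

**Step 3: realize the type in $I'$.** Apply $\tau$ to coefficients and write images with a prime; $P'$ is a prime ideal of $A'[X]$. We claim that there is $p'\in I'^k$ whose ideal over $A'$ is exactly $P'$. This asks for a realization of the conditions $v_i\in I'$, $h(v)=0$ for $h\in P'$, and $g(v)\neq0$ for $g\notin P'$, over the countable set $A'$. Since $P'$ is prime, finitely many of the inequations can be multiplied into one. So by saturation it suffices, for each $g_0\notin P$, to find $v\in I'^k$ with all $h\in P'$ vanishing at $v$ and $g_0'(v)\ne0$.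

For $i<j$ let $u_{ij}$ be one of the two differences of coordinates of the $i$th and $j$th points, $X_i-X_j$ or $Y_i-Y_j$, not vanishing at $p$. Put
$$g=g_0\,g_1\,J\prod_{i<j}u_{ij}\notin P,\qquad V^\circ=\{f_1'=\dots=f_k'=0,\ g'\ne0\}\subset K'^{2k}.$$
$V^\circ$ is nonempty: by the Nullstellensatz over the algebraically closed field $A'$, the prime $P'$ has a zero with $g'\ne0$, and $f_i'\in P'$. On $V^\circ$ the factors $u_{ij}'$ give (i) and the factor $J'$ gives (ii). So $\theta_{k,D,\sigma}$ holds for its coefficients, for suitable $D$, and T2 gives $v\in V^\circ$ with all $v_i\in I'$. From (7), $(h_t'g_1')^e\in(f_1',\dots,f_k')$; since $g_1'(v)\ne0$, we get $h_t'(v)=0$ for all $t$. Also $g_0'(v)\ne0$. This proves the claim.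

**Step 4: extend $\tau$.** The $p_i'$ are distinct, because $u_{ij}\notin P$. They lie in $I'\setminus A'^2$, because $P'\cap A'[Z]=0$ makes their $z$-coordinates transcendental over $A'$. And $\mathrm{trdeg}(p'/A')=k$. By Lemma 5 in $K'$, $B'=\mathrm{acl}(A',p')\le K'$ and $I'(B')=I'(A')\cup\{p_1',\dots,p_k'\}$. The isomorphism $A(p)\to A'(p')$ extending $\tau$ with $p\mapsto p'$ extends to the algebraic closures $B\to B'$, and it maps $I(B)=I(A)\cup\{p_1,\dots,p_k\}$ onto $I'(B')$. So it is in $\Phi$, and $b\in B$. This settles Case 1.

## Elements that no points of $I$ can catch

**Definition.** Let $A\le K$. An element $b\in K$ is *free over $A$* if for all $j\ge0$ and distinct $r_1,\dots,r_j\in I\setminus A^2$ we have $\mathrm{trdeg}(r,b/A)\ge j+1$.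

*Example of failure.* If $p_1=(x_1,0)$ and $p_2=(x_2,0)$ are distinct points of $I\setminus A^2$, then $b=x_1+x_2$ is not free over $A$: the tuple $(p_1,p_2,b)$ has transcendence degree at most $2$, where freeness asks for $3$.

**Case 2: $b$ is free over $A$.** This is the negation of Case 1, the requirement for $j=0$ being just $b\notin A$. Put $B=\mathrm{acl}(A,b)$. For distinct $r_1,\dots,r_j\in I\setminus A^2$, $\mathrm{trdeg}(r/B)=\mathrm{trdeg}(r,b/A)-1\ge j$. With $j=1$ this gives $I(B)=I(A)$; then the general case gives $B\le K$. If some $b'\in K'$ is free over $A'$, the same holds for $B'=\mathrm{acl}(A',b')$, and $\tau$ extends to an isomorphism $B\to B'$ with $b\mapsto b'$. It maps $I(B)=I(A)$ onto $I'(A')=I'(B')$, so it is in $\Phi$. It remains to show that free elements exist; we drop the primes.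

**Lemma 7.** If $(K,I)\models T$ is $\aleph_1$-saturated and $A\le K$, some $b\in K$ is free over $A$.

No axiom hands us such a $b$. The example shows how to approach it: a sum of two coordinates is caught by two points, and a sum of $N$ should be caught only by at least $N$ points. We make this precise, then let $N$ grow and use saturation.

*Proof.*

**Step 1: sums that fewer than $N$ points do not catch.** Apply T2 with $k=1$, $z=x$, $w=y$, $f_1=y$ (so the determinant is $1$) and $g=\prod_{e\in E}(x-e)$: for each finite $E\subset K$ there is $(x,0)\in I$ with $x\notin E$. By saturation we can find, one after the other, distinct $x_1,\dots,x_N\in K\setminus A$ with $q_i=(x_i,0)\in I$. Let $b_N=x_1+\dots+x_N$. We claim: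
$$\text{for }0\le j<N\text{ and distinct }r_1,\dots,r_j\in I\setminus A^2,\quad \mathrm{trdeg}(r,b_N/A)\ge j+1. \tag{8}$$
Let $s\le j<N$ be the number of $q_i$ among the $r$'s. The $r$'s and $q$'s together are $j+N-s$ distinct points of $I\setminus A^2$, so strength gives $\mathrm{trdeg}(r,q/A)\ge j+N-s$. On the other hand, over $A(r,b_N)$, $s$ of the $x_i$ are known, and of the remaining $N-s\ge1$ one is determined by the others and $b_N$. So $\mathrm{trdeg}(r,q/A)\le\mathrm{trdeg}(r,b_N/A)+N-s-1$. Combining the two proves (8).

**Step 2: express "not caught" by formulas.** We want formulas $\varphi_P(b)$ over $A$ that together imply freeness. The obvious condition, "there are no distinct $r\in I^j$ with $(r,b)$ on the zero set of $P$", for $P$ a prime of dimension $\le j$, is too strong to be used: a zero of $P$ need not be a generic one, and some of the $r_i$ may lie in $A^2$. So we add an inequation that controls all specializations.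

Consider $j\ge0$ and prime ideals $P\subset A[X_1,\dots,X_{2j},Y]$ with $\dim P:=\dim A[X,Y]/P\le j$ whose generic point $(\rho_1,\dots,\rho_j,\beta)$ satisfies $\mathrm{trdeg}(\rho_S/A)\ge|S|$ for all $S$. Call these *relevant*. For each relevant $P$ there is $g_P\notin P$ such that for every zero $(r,b)$ of $P$ in $K$ with $g_P(r,b)\neq0$ and every $S$,
$$\mathrm{trdeg}(r,b/A(r_S))\le\dim P-\mathrm{trdeg}(\rho_S/A)\le j-|S|. \tag{9}$$
Indeed, for each $S$ pick among the coordinates a transcendence basis of $A(\rho,\beta)$ over $A(\rho_S)$; it has $\dim P-\mathrm{trdeg}(\rho_S/A)$ elements. Every other coordinate satisfies a polynomial equation over $A[\rho_S,\text{basis}]$, of positive degree with nonzero leading coefficient. Let $g_P$ be the product, over all $S$ and all these coordinates, of polynomials representing the leading coefficients; it is not in $P$. At a zero $(r,b)$ of $P$ with $g_P(r,b)\ne0$ the same equations hold with nonzero leading coefficients, so every coordinate is algebraic over $A(r_S)$ and the values of the basis coordinates. This gives the first inequality in (9); the second follows from the two assumptions on $P$.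

Let
$$\varphi_P(b):\quad\neg\exists r\in I^j\ \big(r_1,\dots,r_j\text{ distinct},\ (r,b)\text{ a zero of }P,\ g_P(r,b)\ne0\big).$$

**Step 3: if $b$ satisfies all $\varphi_P$, then $b$ is free over $A$.** Otherwise there are $j\ge0$ and distinct $r_1,\dots,r_j\in I\setminus A^2$ with $\mathrm{trdeg}(r,b/A)\le j$. The ideal $P$ of $(r,b)$ over $A$ has dimension $\le j$, and $(r,b)$ is a generic point of it. By strength of $A$, $\mathrm{trdeg}(r_S/A)\ge|S|$ for all $S$, so $P$ is relevant. And $g_P(r,b)\neq0$ since $g_P\notin P$. This contradicts $\varphi_P(b)$.

**Step 4: $b_N$ satisfies $\varphi_P$ whenever $j<N$.** Otherwise take a witness $r$ and put $S=\{i:r_i\in A^2\}$, so that $A(r_S)=A$. By (9),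
$$\mathrm{trdeg}(r_{S^c},b_N/A)=\mathrm{trdeg}(r,b_N/A(r_S))\le j-|S|.$$
But $r_{S^c}$ consists of $j-|S|<N$ distinct points of $I\setminus A^2$, so by (8) the left side is at least $j-|S|+1$.

**Step 5: conclude by saturation.** By Step 4, every finite set of formulas $\varphi_P$ is satisfied by $b_N$ for $N$ large. The formulas have parameters in the countable set $A$. So some $b\in K$ satisfies all of them, and by Step 3 it is free over $A$. $\square$

This proves (6) in both cases, so $T$ is complete. The axioms are recursively enumerable, because the dimension of a zero set is computable; a complete theory with such axioms is decidable.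

*Proof of Theorem 2.* Given $\varphi$, the complete theory $T$ proves $\varphi$ or $\neg\varphi$, and the proof uses finitely many axioms. By (5) there is $d_\varphi$ such that these axioms hold in $(\mathbb C,W)$ for all generic configurations $W$ with all $d_j\ge d_\varphi$. $\square$

## $C_F$ against $C_F\cup C_G$

*Proof of Theorem 1, case $n=2$.* Suppose $\varphi$ defines irreducibility. Let $d\ge\max(d_\varphi,1)$ and let $F,G\in P_d$ have all $2N_d$ coefficients algebraically independent over $\mathbb Q$.

**Step 1: $C_F$ is irreducible.** $F$ has degree exactly $d$. For $1\le e\le d-1$ the products $HH'$ with $H\in P_e$, $H'\in P_{d-e}$ form a set definable over $\mathbb Q$. Because of the scaling $(cH,c^{-1}H')$, the multiplication map has fibers of dimension $\ge1$ on pairs of nonzero polynomials, so by (B) the set has dimension at most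
$$N_e+N_{d-e}-1=N_d-e(d-e)<N_d.$$
By Lemma 1, $F$ is not such a product. So $F$ is an irreducible polynomial, $(F)$ is a prime ideal, and $C_F$ is an irreducible variety. The same holds for $G$.

**Step 2: $C_F\cup C_G$ is reducible.** $F$ and $G$ are irreducible and not proportional, so by the Nullstellensatz neither of $C_F,C_G$ contains the other. Both are proper subvarieties of the union.

**Step 3: $\varphi$ does not see the difference.** $C_F$ and $C_F\cup C_G$ are generic configurations with all degrees $\ge d_\varphi$. By Theorem 2, $(\mathbb C,C_F)\models\varphi\iff T\models\varphi\iff(\mathbb C,C_F\cup C_G)\models\varphi$. This contradicts Steps 1 and 2.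

*Case $n>2$.* If $\varphi_n$ defined irreducibility in $\mathbb C^n$, replace each $I_n(t_1,\dots,t_n)$ in it by $I_2(t_1,t_2)\wedge t_3=0\wedge\dots\wedge t_n=0$. The resulting $\mathcal L_2$-sentence holds in $(\mathbb C,V)$ iff $V\times\{0\}^{n-2}$ is irreducible, iff $V$ is. So it would define irreducibility in $\mathbb C^2$, which is impossible. $\square$

## Pure dimension, components, singular points and other fields

*Proof of Theorem 3, part 1.* Let $1\le r\le n-1$. For $V\subseteq\mathbb C^2$ put $\widetilde V=V\times\mathbb C^{r-1}\times\{0\}^{n-1-r}\subseteq\mathbb C^n$. Membership in $\widetilde V$ is expressed by $I_2(t_1,t_2)\wedge t_{r+2}=0\wedge\dots\wedge t_n=0$, so a sentence about $\widetilde V$ translates into one about $V$, uniformly in $V$. If $V$ is a curve, $\widetilde V$ has pure dimension $r$. And $\widetilde V$ is irreducible iff $V$ is: products of irreducible varieties over $\mathbb C$ are irreducible, and a decomposition of $V$ gives one of $\widetilde V$. The proof of Theorem 1 for $n=2$ uses only curves, so irreducibility is not definable among varieties of pure dimension $r$.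

If $r=0$, irreducible means "exactly one point". If $r=n$, the only variety is $\mathbb C^n$, which is irreducible. Both cases are definable. For $n=1$, a nonempty $V\subseteq\mathbb C$ is irreducible iff it is $\mathbb C$ or a single point, which is definable; the empty set can be added or excluded by a clause, whichever convention is used. $\square$

*Part 2.* The substitution $V\mapsto V\times\{0\}^{n-2}$ preserves all the listed properties, so it suffices to treat $n=2$. By Theorem 2, no sentence can be true on one family of generic configurations and false on another, if each family has members with all degrees arbitrarily large. So for each property we exhibit two such families.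

**Number of components in $S$.** Take $\mu\in S$ and $\mu'\in\{1,2,\dots\}\setminus S$, and unions of $\mu$, respectively $\mu'$, curves of degree $d$ with all coefficients jointly independent. By Steps 1 and 2 of the previous section the curves are irreducible and none contains another, so the unions have exactly $\mu$, respectively $\mu'$, components.

**Connectedness, equidimensionality.** Compare $C_F$ with $C_F\cup\{q\}$, where the coefficients of $F$ and the coordinates of $q$ are jointly independent. $C_F$ is irreducible, hence connected, also in the Euclidean topology, since irreducible complex varieties are. And $q\notin C_F$, since $F(q)=0$ would be a nontrivial algebraic relation. So $C_F\cup\{q\}$ is a disconnected union of a curve and a point.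

**Nonsingularity.** Compare $C_F$ with $C_F\cup C_G$.

*$C_F$ is nonsingular.* For $d\ge1$, the vanishing of $F,F_x,F_y$ at a given point is three independent linear conditions on $P_d$. So the set of $F$ for which they have a common zero has dimension $\le2+N_d-3<N_d$. It is definable over $\mathbb Q$, so by Lemma 1 it does not contain our generic $F$. Hence the gradient of $F$ vanishes nowhere on $C_F$.

*$C_F\cup C_G$ is singular.* The resultant of the two leading forms is a polynomial over $\mathbb Z$ in the coefficients. It is not the zero polynomial, since it is nonzero for $x^d,y^d$. So it does not vanish for generic $F,G$, and the projective closures do not meet at infinity. By Bézout they meet, so there is $e\in C_F\cap C_G$. The ideal of $C_F\cup C_G$ is $(FG)$, and the gradient $F\nabla G+G\nabla F$ of $FG$ vanishes at $e$. So $e$ is a singular point. $\square$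

*Part 3.* Let $K$ be algebraically closed of characteristic $0$ and suppose a sentence defines irreducibility over $K$; as in the case $n>2$ of Theorem 1 we may assume $n=2$ and call it $\varphi\in\mathcal L_2$. For each $d$ let $\chi_d$ be the following sentence of the language of fields: "for all irreducible $F$ of degree $\le d$, $\varphi$ holds for $C_F$; and for all non-proportional irreducible $F,G$ of degree $\le d$, $\varphi$ fails for $C_F\cup C_G$". This is first-order: quantify over the coefficients of $F$ and $G$, replace $I(t_1,t_2)$ in $\varphi$ by $F(t_1,t_2)=0$, respectively by $F(t_1,t_2)=0\vee G(t_1,t_2)=0$, and express irreducibility of polynomials of bounded degree by quantifying over coefficients of factors. All $\chi_d$ hold in $K$: for irreducible $F$ the variety $C_F$ is irreducible, and for non-proportional irreducible $F,G$ the union is reducible. By completeness of the theory of algebraically closed fields of characteristic $0$, all $\chi_d$ hold in $\mathbb C$. Now take $d\ge\max(d_\varphi,1)$ and $F,G\in P_d$ with $2N_d$ independent coefficients in $\mathbb C$. They are irreducible and not proportional, so $\chi_d$ says that $\varphi$ holds for $C_F$ and fails for $C_F\cup C_G$.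 By Theorem 2 it has the same truth value on both, a contradiction. $\square$
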